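# A closed three-braid with a glide reflection, and chirally cosmetic surgeries outside the two standard families

## 1. The closure of $(\sigma_1\sigma_2^{-2}\sigma_1^{4}\sigma_2^{-1}\sigma_1^{2}\sigma_2^{-4})^3$ and its glide reflection

Everything in this lecture comes out of one link, so we build it first.

Let $V=D\times S^1$ with coordinates $(x,y,\theta)$, $\theta\in\mathbb R/\mathbb Z$, where $D$ is a disc in the $(x,y)$-plane symmetric under $x\mapsto -x$. On $\partial V$ we use two curves: $e=\mathrm{pt}\times S^1$ and $f=\partial D$. Embed $V$ in $S^3$ in the standard way: $S^3=V\cup N(\eta)$, with $N(\eta)$ a solid torus in which $e$ bounds a disc.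

Braids have three strands, at positions $1,2,3$ (that is, $x=-1,0,1$). They are projected along $y$ and read in the direction of increasing $\theta$. In $\sigma_i$ the strand at position $i$ passes over to position $i+1$. In $\sigma_i^{-1}$ the strand at position $i+1$ passes over to position $i$. Put
$$X=\sigma_1\sigma_2^{-2}\sigma_1^4,\qquad X'=\sigma_2^{-1}\sigma_1^{2}\sigma_2^{-4},\qquad \beta=(XX')^3 .$$

If strands $(p,q,r)$ enter the block $XX'$ at positions $1,2,3$, then after $X$ they stand in the order $(q,p,r)$, because only the first letter $\sigma_1$ has odd exponent. After $X'$ they stand in the order $(q,r,p)$. So $XX'$ permutes the strands by a 3-cycle and $\beta$ is pure. Its closure is a three-component link $L=c_0\cup c_1\cup c_2\subset V$. We number the components so that $c_0,c_1,c_2$ stand at positions $1,2,3$ at $\theta=0$, and orient all of them by $+\theta$.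

**The glide reflection.** The reflection $R(x,y,\theta)=(-x,y,\theta)$ exchanges positions $1$ and $3$ and keeps over and under. If the strand at position $1$ passes over to $2$, its image passes from $3$ over to $2$, so $R$ carries $\sigma_1\mapsto\sigma_2^{-1}$. In the same way $\sigma_2\mapsto\sigma_1^{-1}$. Hence $R(X)=\sigma_2^{-1}\sigma_1^2\sigma_2^{-4}=X'$ and $R(X')=X$. Place the six segments $X,X',X,X',X,X'$ over the intervals $[k/6,(k+1)/6]$, so that consecutive ones are geometrically exchanged by $R$ followed by a shift. Then
$$\tau(x,y,\theta)=\left(-x,\,y,\,\theta+\tfrac16\right)$$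
is an orientation-reversing homeomorphism of the pair $(V,L)$. It preserves the $\theta$-direction, and on $H_1(\partial V)$ it acts by $f\mapsto -f$, $e\mapsto e$. At $\theta=\frac16$ the positions $1,2,3$ carry $c_1,c_0,c_2$, and $\tau$ sends position $j$ at $\theta=0$ to position $4-j$ at $\theta=\frac16$. So $c_0$ goes to what stands at position $3$, namely $c_2$; $c_1$ goes to $c_0$; and $c_2$ goes to $c_1$:
$$\tau:\ c_0\to c_2\to c_1\to c_0. \tag{1}$$

**What the link is for.** We shall do surgery on $c_1$ and $c_2$ with slopes $-1/n$ and $1/n$. The ambient space is again $S^3$, and $c_0$ becomes a knot $K$. The symmetry $\tau$ moves $c_0$, so it gives no evident symmetry of $K$. But it matches the $(-1/n)$-surgery on $K$ with the mirror image of the $(1/n)$-surgery. The asymmetric exponents $1,2,4$ are there so that $K$ has no orientation-reversing symmetry at all.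

## 2. Chirally cosmetic pairs, amphichiral knots and $(2,n)$-torus knots

Let $K\subset S^3$ be a knot with exterior $E(K)$, meridian $\mu$ and preferred longitude $\lambda$ (the one that is null-homologous in $E(K)$). The slope $x/y$ is the class of $x\mu+y\lambda$, and $S^3_{x/y}(K)$ is the manifold obtained by gluing a solid torus to $E(K)$ so that this curve bounds a meridian disc. Reversing the orientation of $K$ changes $(\mu,\lambda)$ to $(-\mu,-\lambda)$, so the slope does not depend on the orientation of $K$. We write $\cong$ for orientation-preserving homeomorphism and $-M$ for $M$ with the opposite orientation.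

**Definition.** For distinct slopes $r\ne r'$ the pair of surgeries is *chirally cosmetic* if $S^3_r(K)\cong -S^3_{r'}(K)$.

**Definition.** $K$ is *amphichiral* if some orientation-reversing homeomorphism of $S^3$ maps $K$ to itself as a set, with no condition on the orientation of $K$.

**Lemma 1.** Let $g$ be an orientation-reversing homeomorphism of $S^3$ carrying a knot $c$ to a knot $c'$. Then $g$ carries slope $r$ on $c$ to slope $-r$ on $c'$. If $c,c'$ are oriented and $g$ respects the orientations, then $\lambda\mapsto\lambda'$ and $\mu\mapsto-\mu'$.

*Proof.* Orient $c$ and give $c'$ the image orientation. Being null-homologous in the exterior is preserved by $g$, so $\lambda\mapsto\lambda'$. A meridian disc goes to a meridian disc, and $g$ changes the sign of linking numbers, so $\mu\mapsto-\mu'$. Thus $x\mu+y\lambda\mapsto -x\mu'+y\lambda'$, which has slope $-x/y$. $\square$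

**The simplest cases.** Since $H_1(S^3_{x/y}(K))=\mathbb Z/|x|$, the numerators of a chirally cosmetic pair agree up to sign. If $K$ is amphichiral, Lemma 1 applied to its symmetry gives $S^3_r(K)\cong-S^3_{-r}(K)$ for every $r$, and this is a chirally cosmetic pair whenever $r\neq -r$. The figure-eight knot is an example. The second family consists of the $(2,n)$-torus knots with $n$ odd, $|n|\ge3$. For each integer $m\ge0$ the slopes
$$\frac{2n^2(2m+1)}{n(2m+1)+1}\quad\text{and}\quad \frac{2n^2(2m+1)}{n(2m+1)-1}$$
form a chirally cosmetic pair; this is a fact that we quote. For the trefoil $n=3$, $m=0$ the slopes are $18/4=9/2$ and $18/2=9$. As a check, both surgeries have $H_1=\mathbb Z/9$. By the textbook description of surgery on the trefoil, slope $x/y$ gives a Seifert manifold with exceptional fibres of multiplicities $2,3,|6y-x|$. Here $|6\cdot 2-9|=|6-9|=3$, with the two differences $6y-x=3$ and $-3$ of opposite sign.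

The question, posed in Konstantinos Varvarezos, "Heegaard Floer homology and chirally cosmetic surgeries", arXiv:2112.03144 (2021), and stated there as open, is whether these two families are all: *does a knot that is neither amphichiral nor a $(2,n)$-torus knot ever admit chirally cosmetic surgeries?* The answer is yes, so it is false that every knot outside the two families admits none.

**Theorem A.** For every $n\ge 1$ there are infinitely many knots $K\subset S^3$ that are not amphichiral, are not torus knots, and satisfy $S^3_{1/n}(K)\cong -S^3_{-1/n}(K)$.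

**Theorem B.** There is $n_0$ (not made effective here) and, for each $n\ge n_0$, an explicit hyperbolic non-amphichiral knot $K_n$ with $S^3_{1/n}(K_n)\cong -S^3_{-1/n}(K_n)$. Infinitely many of the $K_n$ are distinct.

Theorem A alone answers the question. Its knots are satellites. The knots of Theorem B are obtained from the link $L\subset S^3$ by $-1/n$ and $1/n$ surgery on two of its three components.

## 3. Slope bookkeeping: two components return the same slope, three return the opposite one

We want a homeomorphism between surgeries on $K$ that does not come from a symmetry of $K$. A sensible way is to hide $K$ inside a symmetric link: present $K$ as one component of a link after surgery on the others, and use a symmetry of the link that moves this component.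

*Two components.* Let $c_0\cup c_1$ be a link with an orientation-reversing symmetry of $S^3$ exchanging its components, and write $L(r_0,r_1)$ for surgery. By Lemma 1, $L(r,a)\cong-L(-a,-r)$. Let $K$ be $c_0$ after filling $c_1$ with slope $a$. We want the right-hand side to be another surgery on the same $K$, so it must be $-L(r',a)$. This forces $-r=a$ and $r'=-a$, hence $r'=r$. The two slopes coincide and there is no pair. This is where the attempt with two components stops.

*Three components.* Let the symmetry act by (1). It carries slope $r_0$ on $c_0$ to $-r_0$ on $c_2$, slope $r_1$ on $c_1$ to $-r_1$ on $c_0$, and slope $r_2$ on $c_2$ to $-r_2$ on $c_1$. So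
$$L(r_0,r_1,r_2)\cong -L(-r_1,-r_2,-r_0). \tag{2}$$
Start from $(r,a,b)$ and ask for $(r',a,b)$. We need $a=-b$, $b=-r$ and $r'=-a$, that is,
$$a=r,\qquad b=-r,\qquad r'=-r .$$
Now the slopes $r$ and $r'=-r$ are distinct (for $r\ne0,\infty$). The price is that the fillings of $c_1$ and $c_2$ are forced to be $r$ and $-r$, and they must return $S^3$. The slope $r=-1/n$ achieves this if $c_1\cup c_2$ is trivial in the right sense. The symmetry $\tau^3$ does preserve $c_0$, but it sends the fillings $(-\frac1n,\frac1n)$ of $(c_1,c_2)$ to $(\frac1n,-\frac1n)$, so it does not act on $K$ either.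

## 4. Linking numbers, the twist along an annulus, and the knots $K_n(J)$

**Step 1: all linking numbers vanish.** We need this to have longitudes that behave as in an unlink. In one block $XX'$ with incoming strands $(p,q,r)$ the letters between each pair have total exponent

- $pq$: $1+4=5$ (from $\sigma_1$ and $\sigma_1^4$ in $X$);
- $pr$: $-2-1-4=-7$ (from $\sigma_2^{-2}$ in $X$, and $\sigma_2^{-1}$, $\sigma_2^{-4}$ in $X'$);
- $qr$: $2$ (from $\sigma_1^2$ in $X'$).

The three blocks have $(p,q,r)=(0,1,2),(1,2,0),(2,0,1)$. Each pair of components is once the pair $pq$, once $pr$ and once $qr$, so its total exponent is $5-7+2=0$. Hence $lk(c_i,c_j)=0$ for all $i\neq j$.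

**Step 2: $c_1\cup c_2$ is a product.** We need this for surgery on $c_1\cup c_2$ to give $V$ back. Deleting $c_0$ leaves a 2-strand braid of exponent sum $0$. The 2-strand braid group is $\mathbb Z$, so this braid is trivial. By an isotopy of $V$ fixed near $\partial V$ we may regard $c_1\cup c_2$ as $\{2\text{ points}\}\times S^1$; then $c_0$ is some knot in the complement. The product longitudes of $c_1,c_2$ have linking number $0$ with their components, so they are the preferred longitudes $\lambda_1,\lambda_2$.

**Step 3: homology of $E_3=V\setminus\operatorname{int}N(L)$.** We need to know which curves are homologous. $E_3$ is the exterior in $S^3$ of the four-component link formed by $L$ and the core of $N(\eta)$. So $H_1(E_3)=\mathbb Z^4=\langle\mu_0,\mu_1,\mu_2,e\rangle$, and a class is determined by its linking numbers with the $c_j$ and its winding number in $V$. The curve $e$ bounds a disc outside $V$, so it links no $c_j$, and it has winding number $1$. The preferred longitude $\lambda_i$ links no $c_j$, by Step 1, and has winding number $1$. The curve $f$ links each $c_j$ once and has winding number $0$.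 Hence in $H_1(E_3)$
$$[\lambda_0]=[\lambda_1]=[\lambda_2]=[e],\qquad [f]=\mu_0+\mu_1+\mu_2. \tag{3}$$

**Step 4: the twist.** The aim is to identify $V$, surgered along $c_1,c_2$ with slopes $-\frac1n,\frac1n$, with $V$ itself, rel boundary. Fix $n\ge1$. Let $P$ be $D$ minus two open discs about the two points of Step 2, and let $\alpha\subset P$ be an arc joining the two inner boundary circles. Let $\kappa:P\to\mathbb R/\mathbb Z$ be $0$ outside a neighborhood $\alpha\times[-1,1]$, and let it run once around $\mathbb R/\mathbb Z$ across it. Then
$$(z,\theta)\mapsto(z,\theta+n\,\kappa(z))$$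
is an orientation-preserving homeomorphism of $P\times S^1$, equal to the identity near $\partial V$. The two inner circles, oriented as meridians (both counterclockwise), cross $\alpha$ once each, in opposite directions: if $\alpha$ is a horizontal segment, the left circle crosses it upward at its rightmost point and the right circle crosses it downward at its leftmost point. So, with the sign of $\kappa$ chosen suitably,
$$\mu_1\mapsto\mu_1+n\lambda_1,\qquad \mu_2\mapsto\mu_2-n\lambda_2,\qquad \lambda_i\mapsto\lambda_i .$$
Therefore $-\mu_1+n\lambda_1\mapsto-\mu_1$ and $\mu_2+n\lambda_2\mapsto\mu_2$. The filling curves of slopes $-\frac1n$ and $\frac1n$ go to meridians, and the homeomorphism extends to an orientation-preserving homeomorphism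
$$\Theta_n:\ V\left(c_1(-\tfrac1n),c_2(\tfrac1n)\right)\to V,\qquad \Theta_n|_{\partial V}=\mathrm{id}.$$
Let $Q_n=\Theta_n(c_0)\subset V$ and $Y=Y_n=V\setminus\operatorname{int}N(Q_n)$. Via $\Theta_n$ we write $Y=E_3\cup U_1\cup U_2$, where $U_1,U_2$ are the filling solid tori.

**Step 5: the knots.** For a knot $J\subset S^3$ let $h_J:V\to N(J)$ be the orientation-preserving homeomorphism with $e\mapsto\lambda_J$, $f\mapsto\mu_J$. Define
$$K_n(J)=h_J(Q_n),\qquad\text{so}\qquad E(K_n(J))=E(J)\cup Y_n .$$
We check how slopes compare. By (3) each $\lambda_i$ is homologous to $e$ in $E_3$, and $h_J(e)=\lambda_J$ bounds in $E(J)$. So $h_J(\lambda_i)$ is null-homologous in the exterior of $h_J(L)\subset S^3$, and it is the preferred longitude of $h_J(c_i)$. Surgery on $h_J(c_1),h_J(c_2)$ with slopes $-\frac1n,\frac1n$ gives $E(J)\cup V(c_1(-\frac1n),c_2(\frac1n))$. The map $\Theta_n$, extended by the identity on $E(J)$, carries this to $S^3$ and carries $h_J(c_0)$ to $K=K_n(J)$. The meridian of $K$ is the image of $\mu_0$. Since $\lambda_0$ is homologous to $e$ in $E_3\subset Y$ and $e$ bounds in $E(J)$, the preferred longitude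 of $K$ is the image of $\lambda_0$. Writing $L^J(r_0,r_1,r_2)$ for surgery on $h_J(L)$, we get
$$S^3_r(K)=L^J\left(r,-\tfrac1n,\tfrac1n\right). \tag{4}$$

**Proposition 2.** Suppose $E(J)$ has an orientation-reversing homeomorphism with $\mu_J\mapsto-\mu_J$, $\lambda_J\mapsto\lambda_J$. Then $S^3_{-1/n}(K)\cong -S^3_{1/n}(K)$ for $K=K_n(J)$.

*Proof.* On $\partial V$, $\tau$ acts by $f\mapsto-f$, $e\mapsto e$, so $h_J\tau h_J^{-1}$ acts on $H_1(\partial N(J))$ as the given homeomorphism does. Homeomorphisms of a torus with the same action on $H_1$ are isotopic. So after an isotopy in a collar the two agree on $\partial N(J)$, and together they form an orientation-reversing homeomorphism of $S^3$ that preserves $h_J(L)$ and permutes its components by (1). By (2), which uses only Lemma 1 and (1),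
$$L^J\left(-\tfrac1n,-\tfrac1n,\tfrac1n\right)\cong -L^J\left(\tfrac1n,-\tfrac1n,\tfrac1n\right),$$
and by (4) this is the claim. $\square$

So the cosmetic pairs are easy. The rest of the lecture shows that $K$ is not amphichiral (and not a torus knot).

## 5. The Borromean rings and the reversal symmetry to be avoided

The simplest braid of the same form has $X=\sigma_1$ and $X'=\sigma_2^{-1}$. Its closure is the closure of $(\sigma_1\sigma_2^{-1})^3$, the Borromean rings. Sections 1, 3 and 4 apply to it word for word: $R(X)=X'$, the permutations are the same, the exponent counts per block are $1,-1,0$ with sum $0$, and deleting a component leaves exponent sum $0$. So it too yields knots with chirally cosmetic $\pm1/n$ surgeries. But these knots are amphichiral, and it is instructive to see why.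

Put the letters $\sigma_1,\sigma_2^{-1},\dots$ over the intervals $[k/6,(k+1)/6]$, and let
$$\rho(x,y,\theta)=\left(x,-y,\tfrac16-\theta\right),$$
which preserves orientation. Reversing $\theta$ turns a word into its inverse, and reversing $y$ turns each $\sigma_i^{\pm1}$ into $\sigma_i^{\mp1}$; together they reverse the order of the letters. The word $(\sigma_1\sigma_2^{-1})^3$ read backward from the first $\sigma_1$ is, cyclically, itself. So, after an isotopy within the segments, $\rho$ preserves the link. It sends position $j$ at $\theta=0$ to position $j$ at $\theta=\frac16$, where $c_1,c_0,c_2$ stand. Thus $\rho$ swaps $c_0,c_1$ and fixes $c_2$. Then $\tau\rho$ sends $c_0\to c_1\to c_0$, $c_1\to c_0\to c_2$ and $c_2\to c_2\to c_1$. It is orientation-reversing, fixes $c_0$, and swaps $c_1$ and $c_2$. It maps $e$ to $-e$, so it extends over $N(\eta)$, where $e$ bounds a disc. By Lemma 1 it exchanges the pair $(c_1,-\frac1n)$ with the pair $(c_2,\frac1n)$. So it descends to the surgered sphere and shows that the knot (with $J$ the unknot) is amphichiral.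

What has to be excluded is now clear: an orientation-reversing symmetry that fixes $c_0$ and swaps $c_1$ with $c_2$. In $\beta$ the absolute values of the exponents are, cyclically, $1,2,4,1,2,4,\dots$. Read backward they are $4,2,1,\dots$, which is not a rotation of $1,2,4,\dots$. The evident symmetry $\rho$ is gone, and we need an invariant that proves that no hidden one is left. It must distinguish the cyclic order $(c_0,c_1,c_2)$ from $(c_0,c_2,c_1)$. The Alexander polynomial of $K$ cannot help: a knot and its mirror image have the same one. We shall use a torsion with several variables, computed from a $2\times2$ trace.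

## 6. Affine labels on strands and the trace $\mathrm{Tr}(t_0,t_1,t_2)$

Let $k$ be a field, $D_3$ the disc $D$ minus three open discs, and $F_3=\pi_1(D_3)$ the free group on the three standard meridian loops $x_1,x_2,x_3$ (indices denote positions). Let $\chi:F_3\to k^*$, with $\chi(x_i)\neq1$ for $i=1,2,3$.

**Definition.** A *crossed homomorphism* for $\chi$ is a map $\xi:F_3\to k$ with $\xi(xy)=\xi(x)+\chi(x)\xi(y)$. Equivalently, $x\mapsto\big(z\mapsto\chi(x)z+\xi(x)\big)$ is a homomorphism to the affine group $\mathrm{Aff}(k)$ with linear part $\chi$. It is *principal* if $\xi(x)=(1-\chi(x))v$ for some fixed $v\in k$.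

Since $\chi(x_i)\neq1$, the affine map assigned to $x_i$ has a unique fixed point $u_i$, and $\xi(x_i)=(1-\chi(x_i))u_i$. So crossed homomorphisms have free linear coordinates $(u_1,u_2,u_3)$, and the principal ones are those with $u_1=u_2=u_3$. Hence $H^1(D_3;k_\chi)$, which is crossed homomorphisms modulo principal ones, has dimension $2$, with coordinates
$$d_1=u_2-u_1,\qquad d_2=u_3-u_2 .$$

**Moving labels along a braid.** Label the strands by affine maps and let the labels change at crossings by
$$\sigma_i:(A,B)\mapsto(ABA^{-1},A),\qquad \sigma_i^{-1}:(A,B)\mapsto(B,B^{-1}AB) \tag{5}$$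
at positions $i,i+1$. The overstrand keeps its label, the product of the labels in the order of positions is preserved, and the two rules are inverse to each other. The linear part of a label (its *color*) travels with its strand. The fixed point of $ABA^{-1}$ is $A(u_B)=u_A+t_A(u_B-u_A)$, where $t_A$ is the linear part of $A$. So for colors $(p,q,r)$ at positions $1,2,3$:

- $\sigma_1:(u_1,u_2,u_3)\mapsto(u_1+p(u_2-u_1),\,u_1,\,u_3)$, hence $d_1\mapsto-p\,d_1$, $d_2\mapsto d_1+d_2$;
- $\sigma_2^{-1}:(u_1,u_2,u_3)\mapsto(u_1,\,u_3,\,u_3+\frac1r(u_2-u_3))$, hence $d_1\mapsto d_1+d_2$, $d_2\mapsto-\frac1r d_2$.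

Apply $\sigma_1$ twice, with colors $(p,q)$ and then $(q,p)$ at positions $1,2$: $d_1\mapsto pq\,d_1$ and $d_2\mapsto d_2+d_1-p\,d_1=d_2+(1-p)d_1$. Apply $\sigma_2^{-1}$ twice: $d_1\mapsto d_1+d_2-\frac1rd_2=d_1+(1-\frac1r)d_2$ and $d_2\mapsto\frac1{qr}d_2$. Iterating $k$ times, with $w=\frac1{qr}$, gives

- $\sigma_1^{2k}:\ d_1\mapsto(pq)^kd_1,\quad d_2\mapsto d_2+(1-p)(1+pq+\dots+(pq)^{k-1})d_1$;
- $\sigma_2^{-2k}:\ d_1\mapsto d_1+(1-\frac1r)(1+w+\dots+w^{k-1})d_2,\quad d_2\mapsto w^kd_2$.

**A test: the Borromean braid.** The block $\sigma_1\sigma_2^{-1}$ acts on columns $(d_1,d_2)^T$, with incoming colors $(p,q,r)$, by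
$$M_0(p,q,r)=\begin{pmatrix}1-p&1\\-1/r&-1/r\end{pmatrix}.$$
(After $\sigma_1$ the colors are $(q,p,r)$, and $\sigma_2^{-1}$ uses the color $r$ at position $3$.) Write $(a,b,c)=(t_0,t_1,t_2)$. Then
$$M_0(b,c,a)M_0(a,b,c)=\begin{pmatrix}(1-a)(1-b)-\frac1c&(1-b)-\frac1c\\[2pt]-\frac{1-a}{a}+\frac1{ac}&-\frac1a+\frac1{ac}\end{pmatrix}.$$
Multiplying by $M_0(c,a,b)$ on the left and taking the trace gives
$$(1-c)\left[(1-a)(1-b)-\tfrac1c\right]-\tfrac{1-a}{a}+\tfrac1{ac}-\tfrac1b\left[(1-b)-\tfrac1c\right]-\tfrac1b\left[-\tfrac1a+\tfrac1{ac}\right],$$
which equals
$$2+\prod_i(1-t_i)+\prod_i(1-t_i^{-1}).$$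
This is symmetric in all three variables, in accordance with Section 5: it does not see the order of the components.

**The block $XX'$.** With incoming colors $(p,q,r)$ the colors at positions $1,2,3$ are $(q,p,r)$ before the second, third and fourth substitutions below, and $(q,r,p)$ before the fifth and sixth. The six powers $\sigma_1,\ \sigma_2^{-2},\ \sigma_1^4,\ \sigma_2^{-1},\ \sigma_1^2,\ \sigma_2^{-4}$ act successively by (right-hand sides use the old values)

1. $d_1\mapsto-p\,d_1$; $\ d_2\mapsto d_1+d_2$
2. $d_1\mapsto d_1+(1-\frac1r)d_2$; $\ d_2\mapsto\frac1{pr}d_2$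
3. $d_1\mapsto(pq)^2d_1$; $\ d_2\mapsto d_2+(1-q)(1+pq)d_1$
4. $d_1\mapsto d_1+d_2$; $\ d_2\mapsto-\frac1rd_2$
5. $d_1\mapsto qr\,d_1$; $\ d_2\mapsto d_2+(1-q)d_1$
6. $d_1\mapsto d_1+(1-\frac1p)(1+\frac1{pr})d_2$; $\ d_2\mapsto\frac1{(pr)^2}d_2$

Let $M(p,q,r)$ be the resulting matrix, acting on columns $(d_1,d_2)^T$. Its entries lie in $\mathbb Z[p^{\pm1},q^{\pm1},r^{\pm1}]$, and
$$\det M(p,q,r)=(-p)\cdot\frac1{pr}\cdot(pq)^2\cdot\left(-\frac1r\right)\cdot qr\cdot\frac1{(pr)^2}=\frac{q^3}{r^3}.$$
Since the block turns colors $(p,q,r)$ into $(q,r,p)$, the whole braid $\beta$ acts, from colors $(t_0,t_1,t_2)$, by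
$$B(t_0,t_1,t_2)=M(t_2,t_0,t_1)\,M(t_1,t_2,t_0)\,M(t_0,t_1,t_2),\qquad \mathrm{Tr}(t_0,t_1,t_2)=\operatorname{tr}B(t_0,t_1,t_2).$$
Then $\det B=\frac{t_0^3}{t_1^3}\cdot\frac{t_2^3}{t_0^3}\cdot\frac{t_1^3}{t_2^3}=1$, and cyclicity of the trace gives
$$\mathrm{Tr}(t_0,t_1,t_2)=\mathrm{Tr}(t_1,t_2,t_0). \tag{6}$$

**Lemma 3.** $\mathrm{Tr}(t_0,t_1,t_2)=\mathrm{Tr}(t_0^{-1},t_1^{-1},t_2^{-1})$.

*Proof.* The reflection $R$ suggests the map $\Phi(u_1,u_2,u_3;p,q,r)=(u_3,u_2,u_1;r^{-1},q^{-1},p^{-1})$ on colored triples. It is linear in the $u_i$ and preserves the line $u_1=u_2=u_3$, so it acts on the coordinates $d_1,d_2$. We claim $\Phi\sigma_1=\sigma_2^{-1}\Phi$. The left side is $\Phi(u_1+p(u_2-u_1),u_1,u_3;q,p,r)=(u_3,u_1,u_1+p(u_2-u_1);r^{-1},p^{-1},q^{-1})$. The right side is $\sigma_2^{-1}(u_3,u_2,u_1;r^{-1},q^{-1},p^{-1})$. The color at position $3$ is $p^{-1}$, with inverse $p$, so this is $(u_3,u_1,u_1+p(u_2-u_1);r^{-1},p^{-1},q^{-1})$, the same. As $\Phi^2=1$, also $\Phi\sigma_2^{-1}=\sigma_1\Phi$, and taking inverses, $\Phi\sigma_2=\sigma_1^{-1}\Phi$.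

So $\Phi$ conjugates $X$ to $X'$ and $X'$ to $X$. Hence $\mathrm{Tr}(t_0,t_1,t_2)$, the trace of $(XX')^3$ from colors $(t_0,t_1,t_2)$, equals the trace of $(X'X)^3$ ($X'$ first) from colors $(t_2^{-1},t_1^{-1},t_0^{-1})$. The word $(XX')^3$ is $X\,(X'X)^3X^{-1}$, and $X$ swaps the colors at positions $1,2$. So this is the trace of $(XX')^3$ from colors $(t_1^{-1},t_2^{-1},t_0^{-1})$, that is, $\mathrm{Tr}(t_1^{-1},t_2^{-1},t_0^{-1})$. By (6) it equals $\mathrm{Tr}(t_0^{-1},t_1^{-1},t_2^{-1})$. $\square$

**Lemma 4.** Modulo $7$: $\mathrm{Tr}(3,2,4)=5$ and $\mathrm{Tr}(3,4,2)=1$.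

Evaluation at nonzero elements of $\mathbb F_7$ is a ring homomorphism from integral Laurent polynomials to $\mathbb F_7$. So the lemma shows that $\mathrm{Tr}(t_0,t_1,t_2)\ne\mathrm{Tr}(t_0,t_2,t_1)$: this trace does see the order of the components. Note that $2\cdot4=1$ modulo $7$, so $t_1t_2=1$ at both points; this will be convenient.

*Proof.* The coefficients in the six substitutions, modulo $7$, are as follows (recall $2^{-1}=4$, $3^{-1}=5$, $4^{-1}=2$).

| $(p,q,r)$ | $-p$ | $1-\frac1r,\ \frac1{pr}$ | $(pq)^2,\ (1-q)(1+pq)$ | $-\frac1r$ | $qr,\ 1-q$ | $(1-\frac1p)(1+\frac1{pr}),\ \frac1{(pr)^2}$ |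
|---|---|---|---|---|---|---|
| $(3,2,4)$ | $4$ | $6,\ 3$ | $1,\ 0$ | $5$ | $1,\ 6$ | $5,\ 2$ |
| $(2,4,3)$ | $5$ | $3,\ 6$ | $1,\ 1$ | $2$ | $5,\ 4$ | $0,\ 1$ |
| $(4,3,2)$ | $3$ | $4,\ 1$ | $4,\ 2$ | $3$ | $6,\ 5$ | $5,\ 1$ |
| $(3,4,2)$ | $4$ | $4,\ 6$ | $4,\ 3$ | $3$ | $1,\ 4$ | $0,\ 1$ |
| $(4,2,3)$ | $3$ | $3,\ 3$ | $1,\ 5$ | $2$ | $6,\ 6$ | $3,\ 2$ |
| $(2,3,4)$ | $5$ | $6,\ 1$ | $1,\ 0$ | $5$ | $5,\ 5$ | $1,\ 1$ |

Carrying them out, and writing $a,b;c,d$ for $d_1=a\,d_1^{old}+b\,d_2^{old}$, $d_2=c\,d_1^{old}+d\,d_2^{old}$ (with $d_i^{old}$ the values at the start of the block), we obtain after each substitution: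

| $(p,q,r)$ | 1 | 2 | 3 | 4 | 5 | 6, giving $M$ |
|---|---|---|---|---|---|---|
| $(3,2,4)$ | $4,0;1,1$ | $3,6;3,3$ | $3,6;3,3$ | $6,2;1,1$ | $6,2;2,6$ | $2,4;4,5$ |
| $(2,4,3)$ | $5,0;1,1$ | $1,3;6,6$ | $1,3;0,2$ | $1,5;0,4$ | $5,4;4,3$ | $5,4;4,3$ |
| $(4,3,2)$ | $3,0;1,1$ | $0,4;1,1$ | $0,2;1,2$ | $1,4;3,6$ | $6,3;1,5$ | $4,0;1,5$ |
| $(3,4,2)$ | $4,0;1,1$ | $1,4;6,6$ | $4,2;2,4$ | $6,6;6,5$ | $6,6;2,1$ | $6,6;2,1$ |
| $(4,2,3)$ | $3,0;1,1$ | $6,3;3,3$ | $6,3;5,4$ | $4,0;3,1$ | $3,0;6,1$ | $0,3;5,2$ |
| $(2,3,4)$ | $5,0;1,1$ | $4,6;1,1$ | $4,6;1,1$ | $5,0;5,5$ | $4,0;2,5$ | $6,5;2,5$ |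

As a check, the determinants of the last column are $1,6,6,1,6,6$, which agree with $q^3/r^3$. Then
$$M(4,3,2)\,M(2,4,3)\,M(3,2,4)=\begin{pmatrix}4&0\\1&5\end{pmatrix}\begin{pmatrix}5&5\\6&3\end{pmatrix}=\begin{pmatrix}6&6\\0&6\end{pmatrix},\quad\text{trace }12=5,$$
$$M(2,3,4)\,M(4,2,3)\,M(3,4,2)=\begin{pmatrix}6&5\\2&5\end{pmatrix}\begin{pmatrix}6&3\\6&4\end{pmatrix}=\begin{pmatrix}3&3\\0&5\end{pmatrix},\quad\text{trace }8=1.\qquad\square$$

## 7. From the trace to Reidemeister torsion

Let $M$ be a compact manifold and $\chi:H_1(M)\to k^*$ a character, where $k$ is a field of rational functions over $\mathbb Q$ and $\chi$ has monomial values. If the homology of $M$ with coefficients twisted by $\chi$ vanishes, there is a Reidemeister torsion $\mathrm{tor}^\chi(M)\in k^*$. We use it up to $\pm$ monomials and write $\doteq$ for equality up to such factors. When $\chi$ is the tautological character of a free group $H_1(M)$ we omit it. The facts we need (see V. Turaev, *Introduction to Combinatorial Torsions*) are these.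

- Torsion is a homeomorphism invariant, compatible with the action on $H_1$.
- It is multiplicative for gluing along tori on which the coefficients are non-trivial; such tori have torsion $1$.
- A solid torus whose core is sent to $c\ne1$ has torsion $(c-1)^{-1}$.
- A mapping torus of $\phi:D_3\to D_3$ with $H_0(D_3;k_\chi)=0$ and stable letter sent to $s$ has torsion $\det\big(s^{\pm1}-\phi_*|H_1(D_3;k_\chi)\big)$ if this is non-zero, the sign in the exponent depending on conventions.

For example, $T^2\times I$ collapses to $T^2$, so it has torsion $\doteq1$ for every non-trivial $\chi$.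

**Lemma 5.** Let $\chi:H_1(E_3)\to k^*$ have monomial values $\mu_i\mapsto t_i\neq1$, $e\mapsto s$. If $s^2-\mathrm{Tr}(t_0,t_1,t_2)s+1\ne0$, then
$$\mathrm{tor}^\chi(E_3)\doteq s^2-\mathrm{Tr}(t_0,t_1,t_2)\,s+1 .$$

*Proof.* **Step 1: $E_3$ as a mapping torus.** This puts us in reach of the last fact. The complement of an open neighborhood of a braid in $D\times[0,1]$ is fiberwise homeomorphic to $D_3\times[0,1]$, by a homeomorphism that is the identity over $\theta=0$ and on $\partial D\times[0,1]$. So $E_3$ fibers over $S^1$ with fiber $D_3$ and is the mapping torus of some $\phi$ fixing $\partial D$ pointwise, with stable letter $e=\mathrm{pt}\times S^1$. Since $t_i\neq1$, $H_0(D_3;k_\chi)=0$.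

**Step 2: pass to cohomology.** This replaces $\phi_*$ by an action on crossed homomorphisms. Over a field, $H_1(D_3;k_\chi)$ is dual to $H^1(D_3;k_{\chi^{-1}})$, with $\phi_*$ dual to $\phi^*$. (In other conventions for left and right coefficients the exponent is $+1$; the sign will not matter.) So $\phi_*$ has the same characteristic polynomial as $\phi^*$ on $H^1(D_3;k_{\chi'})$, where $\chi'=\chi^{\pm1}$.

**Step 3: identify $\phi^*$ with the transport of labels.** This connects topology with rule (5). Choose $b\in\partial D$ on the viewer's side and use $b\times[0,1]$ as base path. Let $\Pi$ be the fundamental group of the braid complement in $D\times[0,1]$. For $\theta$ away from the crossings, let $x_j^\theta\in\Pi$ be the loop that runs in the fiber over $\theta$ from $b$ straight to the strand at position $j$, around it as a meridian, and back. For each $\theta$ these three loops form a basis of $\Pi$. A homomorphism from $\Pi$ to $\mathrm{Aff}(k)$ is thus given by its labels at $\theta=0$, or by those at $\theta=1$. By Step 1, a loop in the top fiber equals in $\Pi$ the loop in the bottom fiber obtained from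 it by $\phi_*^{\pm1}$. So the passage from bottom labels to top labels is $\phi^*$ or its inverse.

**Step 4: the rule at a crossing.** We must see that labels change by (5), up to inverting colors. Since $b$ is on the viewer's side, the loop around the overstrand is not changed by the crossing, nor is the loop around the uninvolved strand. The loop $\partial D\times\{\theta\}$ is independent of $\theta$. It is the product $x_1^\theta x_2^\theta x_3^\theta$ or $x_3^\theta x_2^\theta x_1^\theta$, depending on conventions, the same for all $\theta$.

In the first case, at $\sigma_i$ the pair $(A,B)$ becomes $(C,A)$ with $CA=AB$, so $C=ABA^{-1}$. At $\sigma_i^{-1}$ it becomes $(B,C)$ with $BC=AB$, so $C=B^{-1}AB$. This is (5), and the transport on $(d_1,d_2)$ is $B$ at the colors $\chi'(\mu_i)$.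

In the second case, put $y_j^\theta=(x_j^\theta)^{-1}$. The loop around the overstrand is kept and $y_1^\theta y_2^\theta y_3^\theta=(x_3^\theta x_2^\theta x_1^\theta)^{-1}$ is preserved, so the $y$-labels obey (5). They have the same fixed points as the $x$-labels, hence the same coordinates $d_1,d_2$, and inverse linear parts. So the transport is $B$ at the colors $\chi'(\mu_i)^{-1}$.

**Step 5: conventions drop out.** In all cases $\phi_*$ has the characteristic polynomial of $B(t_0^{\delta},t_1^{\delta},t_2^{\delta})^{\pm1}$ with a common sign $\delta=\pm1$. Since $\det B=1$, the matrices $B$ and $B^{-1}$ have equal traces, and Lemma 3 removes $\delta$. So this polynomial is $z^2-\mathrm{Tr}(t_0,t_1,t_2)z+1$. At $z=s$ it is the asserted expression, and at $z=s^{-1}$ it is $s^{-2}$ times it. $\square$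

## 8. The pattern exterior $Y_n$: its torsion and its topology

Fix $n\geq1$ and write $Y=Y_n=E_3\cup U_1\cup U_2$.

**Step 1: torsion of $Y$.** This is the invariant that will detect chirality in Theorem A. The filling curves are $-\mu_1+n\lambda_1$ and $\mu_2+n\lambda_2$, and $[\lambda_i]=[e]$. So in $H_1(Y)$ we have $\mu_1=n[e]$ and $\mu_2=-n[e]$. Hence $H_1(Y)=\mathbb Z^2$ is generated by $t=[\mu_0]$ and $s=[e]$ (written multiplicatively), with $t_0=t$, $t_1=s^n$, $t_2=s^{-n}$. None of these is $1$. The curve $\lambda_i$ meets the filling curve once, so it is isotopic in $U_i$ to the core up to orientation, and the core represents $s^{\pm1}$. The coefficients on $\partial U_i$ are non-trivial because $\lambda_i\mapsto s$. Put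
$$g(t,q)=\mathrm{Tr}(t,q,q^{-1}),\qquad \Psi(t,s)=s+s^{-1}-g(t,s^n).$$
By Lemma 5 and multiplicativity, if $\Psi\ne0$ then
$$\mathrm{tor}(Y)\doteq\frac{\Psi(t,s)}{(s-1)^2}. \tag{7}$$

**Step 2: $\Psi$ changes when $s$ alone is inverted.** An orientation-reversing symmetry of $K$ will turn out to invert exactly one of $t,s$, so this is what we need.

**Lemma 6.**

- (a) $\Psi(t^{-1},s^{-1})=\Psi(t,s)$.
- (b) $\Psi(t,s)\neq\Psi(t,s^{-1})$. In particular $\Psi\neq0$, so (7) holds.
- (c) $\Psi(t,s^{-1})\neq-\Psi(t,s)$.
- (d) $\Psi(t,s)\not\doteq\Psi(t,s^{-1})$.
- (e) $\Psi\not\doteq(s-1)^2$.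

*Proof.* (a) By Lemma 3, $g(t^{-1},q^{-1})=\mathrm{Tr}(t^{-1},q^{-1},q)=\mathrm{Tr}(t,q,q^{-1})=g(t,q)$.

(b) At $(t,q)=(3,2)$ modulo $7$, $g(t,q)=\mathrm{Tr}(3,2,4)=5$ and $g(t,q^{-1})=\mathrm{Tr}(3,4,2)=1$. So $g(t,q)\neq g(t,q^{-1})$, and substituting $q=s^n$ keeps them different. The terms $s+s^{-1}$ cancel in $\Psi(t,s)-\Psi(t,s^{-1})$.

(c) Otherwise $g(t,s^n)+g(t,s^{-n})=2(s+s^{-1})$. For $n\ge2$ this is impossible, as the left side involves only powers of $s^n$. For $n=1$ evaluate at $(t,s)=(3,2)$ modulo $7$: the left side is $5+1=6$ and the right side is $2(2+4)=12=5$.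

(d) Suppose $\Psi(t,s^{-1})=\pm m\,\Psi(t,s)$ with a monomial $m$. By (a), the set of exponents (support) of $\Psi(t,s)$ is symmetric about the origin, and so is that of $\Psi(t,s^{-1})$. Multiplication by $m$ translates one onto the other. A translation carrying one non-empty finite symmetric set to another preserves the centroid $0$, so it is trivial. Thus $m=1$, contradicting (b) or (c).

(e) The polynomial $(s-1)^2\doteq s-2+s^{-1}$ has symmetric support in the last form. By the same argument $\Psi\doteq(s-1)^2$ would give $\Psi=\pm(s-2+s^{-1})$, which is invariant under $s\mapsto s^{-1}$, contradicting (b). $\square$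

**Step 3: topology of $Y$.** We will cut $E(K)=E(J)\cup Y$ along $\partial V$, and this must be a legitimate cut.

**Lemma 7.** $Y$ is irreducible, both boundary tori of $Y$ are incompressible in $Y$, and $Y\not\cong T^2\times I$.

*Proof.* In $Y$ we have $[\lambda_0]=[e]$, so $Q_n$ has winding number $1$ in $V$.

A sphere in $Y$ bounds a ball in $V$. The ball cannot contain $Q_n$, which is not null-homotopic in $V$, so it lies in $Y$. Thus $Y$ is irreducible.

A compressing disc for $\partial V$ in $Y$ would be a meridian disc of $V$ missing $Q_n$, which is impossible since the winding number is non-zero.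

If $\partial N(Q_n)$ had a compressing disc in $Y$, the boundary of a neighborhood of $\partial N(Q_n)$ together with this disc would contain a sphere in $Y$ separating the two boundary components of $Y$. Neither side of it is a ball, contradicting irreducibility.

Finally, $T^2\times I$ has torsion $\doteq1$. If $Y\cong T^2\times I$, then (7) would give $\Psi\doteq(s-1)^2$, contradicting Lemma 6(e). $\square$

## 9. Two-bridge companions, the JSJ family, and the proof of Theorem A

With $J$ the unknot, $E(K)$ has only $H_1=\mathbb Z$ and the variable $s$ is lost. A knotted companion $J$ repairs this: if the torus $\partial N(J)$ is canonical in $E(K)$, then every symmetry of $K$ restricts to $Y$, where $s$ is visible.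

We recall the tools. A compact orientable 3-manifold is *atoroidal* if every incompressible torus in it is boundary parallel. It is *Seifert* if it is a union of circle fibers with the usual local models; torus knot exteriors are Seifert and also atoroidal. The JSJ theorem, in the form we use: in a compact orientable irreducible 3-manifold with (possibly empty) incompressible toral boundary, there is a finite family of disjoint incompressible tori cutting it into pieces each of which is Seifert or atoroidal, and a family of this kind that is minimal under inclusion is unique up to isotopy. By Lemma 7 it applies to $Y$; let $\mathcal T_Y$ be the JSJ family of $Y$.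

*Proof of Theorem A.* Fix $n\ge1$.

**Step 1: choice of the companion.** We need companions that satisfy Proposition 2, are hyperbolic, and do not occur inside $Y$. For $m\ge1$ let $J_m$ be the 2-bridge knot with invariants $(N,q)=(4m^2+1,2m)$; for $m=1$ this is $(5,2)$, the figure-eight knot. By the classification of 2-bridge knots, the mirror image has invariants $(N,-q)$, and $(N,q)$, $(N,q')$ give the same unoriented knot exactly when $q'\equiv q^{\pm1}$ modulo $N$. Here $q^2=4m^2\equiv-1$, so $q^{-1}\equiv-q$ and $J_m$ is amphichiral. By Lemma 1 an orientation-reversing homeomorphism of $(S^3,J_m)$ acts by $(\mu,\lambda)\mapsto(\mp\mu,\pm\lambda)$. Two-bridge knots are invertible, and an inversion acts by $(\mu,\lambda)\mapsto(-\mu,-\lambda)$. Composing with it if necessary, we get $\mu\mapsto-\mu$, $\lambda\mapsto\lambda$, as Proposition 2 requires.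

For $m\geq1$ we have $2m\neq1$ and $2m\ne4m^2$, so $q\not\equiv\pm1$ modulo $N$ and $J_m$ is not a torus knot. Two-bridge knots are not satellites. So $J_m$ is hyperbolic. The Alexander polynomial depends only on the exterior, and $|\Delta_{J_m}(-1)|=4m^2+1$. So the $E(J_m)$ are pairwise non-homeomorphic. The manifold $Y$ depends only on $n$ and has finitely many JSJ pieces. So for all but finitely many $m$, $E(J_m)$ is not homeomorphic to any of them. Take such an $m$ and put $J=J_m$, $K=K_n(J)$. By Proposition 2, $S^3_{1/n}(K)\cong-S^3_{-1/n}(K)$.

**Step 2: $K$ is not a torus knot.** The torus $\partial N(J)$ is incompressible in $E(J)$, because $J$ is knotted, and in $Y$ by Lemma 7. Hence it is incompressible in $E(K)$. It is not boundary parallel: the side containing $\partial N(K)$ is $Y\not\cong T^2\times I$, and $E(J)$ has only one boundary torus. Exteriors of torus knots, including the unknot, are atoroidal, so $K$ is not a torus knot. In particular $K$ is knotted, so $E(K)$ is irreducible with incompressible boundary and has a JSJ family.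

**Step 3: $\mathcal T=\partial N(J)\cup\mathcal T_Y$ is the JSJ family of $E(K)$.** This is what makes symmetries of $K$ restrict to $Y$. The tori of $\mathcal T$ are incompressible in $E(K)$, since $\partial N(J)$ is incompressible on both sides. The complementary pieces are $E(J)$, which is hyperbolic and so atoroidal, and the pieces of $Y$. It remains to show that no proper subfamily $\mathcal T'$ of $\mathcal T$ has all its complementary pieces Seifert or atoroidal. Suppose $\mathcal T'$ does.

*If $\partial N(J)\in\mathcal T'$*, then $\mathcal T'\setminus\partial N(J)$ is a proper subfamily of $\mathcal T_Y$ with this property for $Y$, contradicting the minimality of $\mathcal T_Y$.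

*If $\partial N(J)\notin\mathcal T'$*, let $C$ be the complementary piece of $\mathcal T'$ that contains $E(J)$. It is irreducible with non-empty incompressible boundary, and $C=E(J)\cup C'$ with $C'$ a union of pieces of $Y$.

First, $\partial N(J)$ is not boundary parallel in $C$. Otherwise $C'\cong T^2\times I$. The tori of $\mathcal T_Y$ inside $C'$ are incompressible. Incompressible tori in $T^2\times I$ are boundary parallel, so they cut $C'$ into copies of $T^2\times I$. In particular the piece $Z\subset C'$ of $Y$ adjacent to $\partial V$ is homeomorphic to $T^2\times I$. If its second boundary torus is in $\partial Y$, then $Y=Z\cong T^2\times I$, which Lemma 7 excludes. If it is a member $T_1$ of $\mathcal T_Y$, then on the other side of $T_1$ there is a different piece $Z'$, since the only boundary tori of $Z$ are $\partial V$ and one copy of $T_1$. Deleting $T_1$ from $\mathcal T_Y$ replaces $Z$ and $Z'$ by $Z\cup Z'$, which is $Z'$ with a collar added and hence homeomorphic to $Z'$. This contradicts the minimality of $\mathcal T_Y$.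

So $\partial N(J)$ is incompressible and not boundary parallel in $C$. Thus $C$ is not atoroidal, and it must be Seifert. An essential torus in a Seifert manifold is isotopic to a vertical one (a union of fibers) or a horizontal one (transverse to all fibers). A closed surface cannot be horizontal here, since $\partial C\neq\emptyset$ contains fibers, which a horizontal surface would have to meet. So $\partial N(J)$ is vertical after isotopy, and $E(J)$ is a union of fibers, that is, Seifert. This contradicts the hyperbolicity of $J$. So $\mathcal T$ is minimal, and it is the JSJ family of $E(K)$.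

**Step 4: $K$ is not amphichiral.** Here the torsion comes in. Suppose $\varphi:E(K)\to E(K)$ is the restriction of an orientation-reversing homeomorphism of $(S^3,K)$. The family $\varphi(\mathcal T)$ is again a minimal family. By uniqueness we can isotope $\varphi$ so that $\varphi(\mathcal T)=\mathcal T$; this does not change the action on $H_1(\partial N(K))$. Now $\varphi$ permutes the pieces. The image of $E(J)$ is a piece homeomorphic to $E(J)$, and by the choice of $J$ no piece of $Y$ is. So $\varphi(E(J))=E(J)$ and $\varphi(Y)=Y$.

By Lemma 1, $\mu_0\mapsto\varepsilon\mu_0$ and $\lambda_0\mapsto-\varepsilon\lambda_0$ with $\varepsilon=\pm1$. Since $[\lambda_0]=[e]$ in $H_1(Y)$, we get $\varphi_*(t)=t^{\varepsilon}$ and $\varphi_*(s)=s^{-\varepsilon}$. Invariance of torsion, (7), and $(s^{-\varepsilon}-1)^2\doteq(s-1)^2$ give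
$$\Psi(t,s)\doteq\Psi(t^{\varepsilon},s^{-\varepsilon}).$$
For $\varepsilon=1$ this says $\Psi(t,s)\doteq\Psi(t,s^{-1})$. For $\varepsilon=-1$ the right side is $\Psi(t^{-1},s)=\Psi(t,s^{-1})$ by Lemma 6(a), so it says the same. This contradicts Lemma 6(d).

**Step 5: infinitely many knots.** Let $m,m'$ both be allowed in Step 1, and suppose $K_n(J_m)$ and $K_n(J_{m'})$ have homeomorphic exteriors. By Step 3 their JSJ pieces are $E(J_m)$, respectively $E(J_{m'})$, together with the pieces of the same manifold $Y_n$. Comparing multisets of pieces up to homeomorphism gives $E(J_m)\cong E(J_{m'})$, hence $m=m'$. So different allowed $m$ give different knots. $\blacksquare$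

## 10. With the unknot as companion: the link exterior $W$ is hyperbolic

We turn to Theorem B. Take $J$ to be the unknot, so that $L\subset S^3$ is the closure of $\beta$. Put $W=E(L)$ and $K_n=K_n(\text{unknot})$, whose exterior is $W(\cdot,-\frac1n,\frac1n)$. Here $E(J)=N(\eta)$ is a solid torus with meridian $e=\lambda_J$, and the map $f\mapsto-f$, $e\mapsto e$ extends over it (reflect the core direction). So Proposition 2 applies, and $S^3_{1/n}(K_n)\cong-S^3_{-1/n}(K_n)$ for all $n\ge1$. There is no companion torus to cut along any more; hyperbolic geometry takes its place.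

**Proposition 8.** $W$ is hyperbolic.

*Proof.* By Menasco (*Topology* 23 (1984)), a link with a connected prime alternating diagram is non-split and prime, and is hyperbolic unless it is a $(2,k)$-torus link. The closed braid diagram of $\beta$ has positive powers of $\sigma_1$ and negative powers of $\sigma_2$ only, so it is alternating. It is connected. Each block has $1+4+2=7$ crossings of type $\sigma_1$ and $2+1+4=7$ of type $\sigma_2$, so there are $21$ of each. We place all crossings at different angles $\theta$. A $(2,k)$-torus link has at most two components and $L$ has three, so it remains to prove primeness.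

**Step 1: the faces.** They are the inner face $I$ (next to position $1$, say), the outer face $O$ (next to position $3$), the column-1 faces (between positions $1$ and $2$, between cyclically consecutive $\sigma_1$-crossings), and the column-2 faces (between positions $2$ and $3$, between cyclically consecutive $\sigma_2$-crossings).

**Step 2: each crossing meets four distinct faces.** A $\sigma_1$-crossing meets $I$, two different column-1 faces, and one column-2 face; $\sigma_2$-crossings are symmetric. So the diagram is reduced, and the two sides of every edge are distinct faces, as one sees at an end of the edge.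

**Step 3: two distinct faces share at most one edge.** This will give primeness. An edge at position $1$ has $I$ and a column-1 face on its sides, an edge at position $2$ a column-1 and a column-2 face, and an edge at position $3$ a column-2 face and $O$. So $I$ shares exactly one edge with each column-1 face and none with column-2 faces or $O$; for $O$ the situation is symmetric; and distinct faces in the same column share no edge.

There remain a column-1 face over an arc $(a,b)$ of the $\theta$-circle and a column-2 face over an arc $(c,d)$. They share exactly the position-2 edges lying over $(a,b)\cap(c,d)$. The closed arcs do not cover the circle. Otherwise the complement of $(a,b)$ would lie in $[c,d]$. It contains all $\sigma_1$-crossings, so all of them would lie between two consecutive $\sigma_2$-crossings, which is false. So the two arcs lie on a line, and their intersection is connected or empty. It contains no crossing: no $\sigma_1$-crossing because it is inside $(a,b)$, and no $\sigma_2$-crossing because it is inside $(c,d)$. So there is at most one common edge.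

**Step 4: the diagram is prime.** Let $\gamma\subset S^2$ be a simple closed curve meeting the diagram transversally in two points, in the interiors of edges $a,b$. The two arcs of $\gamma$ lie in faces $F,G$ on the two sides of $a$, which are distinct by Step 2. Both $a$ and $b$ are common edges of $F$ and $G$, so $a=b$ by Step 3. Faces are open discs, since the diagram is connected, and $a$ occurs once on the boundary of each of $F,G$. So each arc of $\gamma$ cuts off from its face a disc along the subarc of $a$ between the two points. The union of these two discs is a disc bounded by $\gamma$ that meets the diagram only in that subarc. This is primeness. $\square$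

## 11. Signed permutations preserving the torsion of $W$

**The torsion.** $W=E_3\cup N(\eta)$, and $H_1(W)=\mathbb Z^3$ is generated by $t_0,t_1,t_2$. The filling sets $e=1$. The curve $f$ meets $e$ once on $\partial V$, so the core of $N(\eta)$ is represented by $f$, and by (3) this is $T:=t_0t_1t_2\neq1$. Put $G=2-\mathrm{Tr}(t_0,t_1,t_2)$. It is non-zero, since $G(3,2,4)=2-5=4$ modulo $7$. Lemma 5 with $s=1$ and multiplicativity give
$$\mathrm{tor}(W)\doteq H:=\frac{G}{T-1}. \tag{8}$$
For the Borromean braid of Section 6 the same computation gives $2-\mathrm{Tr}=-\prod(1-t_i)\,(1-T^{-1})$, hence torsion $\doteq(t_0-1)(t_1-1)(t_2-1)$. This is the Alexander polynomial of the Borromean rings, which is a good check of Lemma 5.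

Let $\Gamma$ be the group of signed permutations $\pi$ of the variables (permutations composed with inversions $t_i\mapsto t_i^{\pm1}$) such that $H\circ\pi\doteq H$. By Lemma 3 and $T^{-1}-1\doteq T-1$, $\Gamma$ contains $-1$, the inversion of all variables. By (6) it contains the cyclic permutation $c$. Let $s_0$ be the swap $t_1\leftrightarrow t_2$.

**Lemma 9.** $\Gamma$ contains no element $\epsilon s_0$ with $\epsilon\in\{\pm1\}^3$.

*Proof.* **Step 1: $s_0\notin\Gamma$.** Since $T$ is $s_0$-invariant, $s_0\in\Gamma$ would give $G\circ s_0\doteq G$. By Lemma 3 both supports are symmetric about $0$, so the relating monomial is $1$, as in the proof of Lemma 6(d), and $G\circ s_0=\pm G$. But modulo $7$, $G(3,2,4)=4$ and $G(3,4,2)=2-1=1$, and $4\neq\pm1$.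

**Step 2: reduction of the general case to Step 1.** Suppose $\epsilon s_0\in\Gamma$. If the three signs of $\epsilon$ are equal, then $\epsilon=\pm1\in\Gamma$, so $s_0\in\Gamma$, a contradiction. Otherwise use $s_0cs_0=c^{-1}$, $\epsilon^{-1}=\epsilon$ and $s_0^{-1}=s_0$:
$$\Gamma\ni(\epsilon s_0)\,c\,(\epsilon s_0)^{-1}c=\epsilon\,(s_0cs_0)\,\epsilon\,c=\epsilon\cdot(c^{-1}\epsilon c).$$
This is the product of $\epsilon$ with a cyclic shift of $\epsilon$. It has an even number of minus signs, and it is non-trivial because $\epsilon$ is not invariant under cyclic shift. So it has exactly two minus signs. Conjugating it by $c$ gives all three such sign changes, so $\Gamma$ contains all even sign changes, and with $-1$ all of $\{\pm1\}^3$. Hence $\epsilon\in\Gamma$ and $s_0=\epsilon^{-1}(\epsilon s_0)\in\Gamma$, contradicting Step 1. $\square$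

## 12. Short geodesics and the proof of Theorem B

**Recalled facts.** Thurston's hyperbolic Dehn filling theorem: for large $n$ the manifold $E(K_n)=W(\cdot,-\frac1n,\frac1n)$ is hyperbolic, and the cores $\gamma_1,\gamma_2$ of the filling solid tori are (up to isotopy) geodesics whose lengths tend to $0$. All closed geodesics other than these and their multiples have length bounded below independently of $n$. Moreover $\mathrm{vol}\,E(K_n)<\mathrm{vol}\,W$ and $\mathrm{vol}\,E(K_n)\to\mathrm{vol}\,W$. Mostow–Prasad rigidity: a homeomorphism of a finite-volume hyperbolic 3-manifold is homotopic to an isometry. We need one supplement.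

**Lemma 10.** Let $M$ be an orientable hyperbolic 3-manifold of finite volume with cusps, truncated to a compact manifold. Let $\varphi$ be a homeomorphism preserving the boundary torus $S$. The isometry $g$ homotopic to $\varphi$ preserves the cusp of $S$ and acts on $H_1(S)$ as $\varphi$ does. In particular $g$ reverses orientation if and only if $\varphi$ does.

*Proof.* Let $\Lambda=\pi_1(S)\subset\pi_1(M)$. The maps $\varphi$ and $g$ induce the same outer automorphism, and $\varphi$ preserves the conjugacy class of $\Lambda$. So $g$ does too, and it preserves the cusp of $S$. Choose representatives with $\varphi_*(\Lambda)=\Lambda=g_*(\Lambda)$, induced by the restrictions to $S$. They differ by conjugation by some $w$ normalizing $\Lambda$. Peripheral subgroups are malnormal, so $w\in\Lambda$. They are abelian, so $g_*=\varphi_*$ on $\Lambda=H_1(S)$. A homeomorphism of $M$ preserving $S$ reverses orientation exactly when its action on $H_1(S)$ has determinant $-1$. $\square$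

*Proof of Theorem B.* The cosmetic pair was established in Section 10. Let $n$ be large enough for Thurston's theorem, and suppose that $K_n$ is amphichiral.

**Step 1: bring the symmetry down to $W$.** The torsion of $W$ can then be used. The orientation-reversing homeomorphism of $E(K_n)$ is homotopic to an isometry $g$. By Lemma 10, $g$ reverses orientation and sends $\mu_0$ to $\pm\mu_0$, as the homeomorphism does by Lemma 1. The image of a primitive closed geodesic is a primitive closed geodesic of the same length. For large $n$, $\gamma_1$ and $\gamma_2$ are the only ones that short, so $g$ preserves $\gamma_1\cup\gamma_2$. Remove an invariant tubular neighborhood of $\gamma_1\cup\gamma_2$ (all points within a small distance) and an invariant cusp neighborhood. What remains is $W$, and the slopes bounding discs in the removed tubes are the filling slopes. So we obtain an orientation-reversing homeomorphism $\varphi$ of $W$ that preserves $\partial N(c_0)$, sends $\mu_0\mapsto\varepsilon_0\mu_0$, and permutes the pairs $(c_1,\text{slope }-\frac1n)$ and $(c_2,\text{slope }\frac1n)$. Since all linking numbers vanish,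 $\lambda_i$ generates the kernel of $H_1(\partial N(c_i))\to H_1(W)$. So $\varphi$ preserves the set of classes $\pm\lambda_i$.

**Step 2: $\varphi$ does not fix $c_1$, for large $n$.** Suppose $\varphi(c_1)=c_1$ and write $\lambda_1\mapsto\varepsilon'\lambda_1$. As $\varphi$ reverses orientation, $\mu_1\mapsto-\varepsilon'\mu_1+b\lambda_1$ for some integer $b$. Then
$$-\mu_1+n\lambda_1\mapsto\varepsilon'\mu_1+(n\varepsilon'-b)\lambda_1,$$
which must be $\pm(-\mu_1+n\lambda_1)$. Comparing coefficients of $\mu_1$, it is $-\varepsilon'(-\mu_1+n\lambda_1)$, so $n\varepsilon'-b=-n\varepsilon'$ and $b=2n\varepsilon'$. By Proposition 8 and Lemma 10, $\varphi$ acts on $H_1(\partial N(c_1))$ as some isometry of $W$ does, and $\mathrm{Isom}(W)$ is finite. So only finitely many values of $b$ occur, whatever $n$ is, and this case is impossible for large $n$.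

**Step 3: $\varphi$ does not swap $c_1$ and $c_2$.** Suppose it does. In $H_1(W)$ we have $\lambda_i=0$, so $\mu_1\mapsto\varepsilon_1\mu_2$ and $\mu_2\mapsto\varepsilon_2\mu_1$ with signs $\varepsilon_1,\varepsilon_2$. Invariance of torsion and (8) give
$$H(t_0,t_1,t_2)\doteq H(t_0^{\varepsilon_0},t_2^{\varepsilon_1},t_1^{\varepsilon_2}).$$
This is an element of $\Gamma$ of the form $\epsilon s_0$, contradicting Lemma 9.

So there is $n_0$ such that for all $n\ge n_0$ the knot $K_n$ is hyperbolic (hence not a torus knot) and not amphichiral.

**Step 4: infinitely many are distinct.** Since $\mathrm{vol}\,E(K_n)<\mathrm{vol}\,W$ and $\mathrm{vol}\,E(K_n)\to\mathrm{vol}\,W$, the volumes take infinitely many values. So infinitely many of the $K_n$ are distinct. $\blacksquare$
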